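# Reflexive Banach spaces with prescribed semilattices of spreading models

## 1. Three theorems on the poset $SP_w(X)$

All Banach spaces are real. $SP_w(X)$ denotes the set of equivalence classes of spreading models generated by normalized weakly null sequences in $X$, partially ordered by domination; the exact definitions come in Section 2. Denny H. Leung and Wee-Kee Tang, "Semilattice Structures of Spreading Models", arXiv:0708.3126 (2007), is the source of the following problem: is there a reflexive $X$ such that $SP_w(X)$ is order isomorphic to $(\{\{1,2\},\{1\},\{2\}\},\subseteq)$? The answer is yes.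

Throughout, $h:[1,\infty)\to[1,\infty)$ is a function with
$$h(1)=1,\qquad h(t)t^{-1/4}\ \text{nondecreasing},\qquad h(t)t^{-3/4}\ \text{nonincreasing},\tag{1}$$
and $\varphi(n)=h(1+\log_2 n)$ for integers $n\ge 1$. To such a $\varphi$ we attach the norm on $c_{00}$
$$a_\varphi(v)=\sup_{n\ge1}\ \frac{\varphi(n)}{n}\max_{|A|\le n}\sum_{j\in A}|v_j| .\tag{2}$$

**Theorem A.** For every such $\varphi$ there is a reflexive space $X_\varphi$ with a $1$-unconditional basis such that every spreading model $(\tilde x_i)$ of a normalized weakly null sequence in $X_\varphi$ satisfies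
$$\delta\, a_\varphi(a)\le\Big\|\sum a_i\tilde x_i\Big\|\le C\,a_\varphi(a)\qquad(a\in c_{00}),\qquad C=\frac{26}{1-2^{-1/4}},$$
with $\delta>0$ depending on the sequence. Thus $SP_w(X_\varphi)=\{[a_\varphi]\}$ is a single class, that of the unit vector basis under $a_\varphi$.

**Theorem B.** For suitable $\varphi_1,\varphi_2$ the reflexive space $X=X_{\varphi_1}\oplus_\infty X_{\varphi_2}$ has $SP_w(X)$ order isomorphic to $(\{\{1,2\},\{1\},\{2\}\},\subseteq)$.

**Theorem C.** For a nonempty countable (finite or infinite) poset $L$ the following are equivalent: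

1. $L\cong SP_w(X)$ for some reflexive $X$;
2. $L\cong SP_w(X)$ for some Banach space $X$;
3. $L$ is a join-semilattice with no infinite strictly increasing sequence.

In particular, the finite posets of the form $SP_w(X)$ with $X$ reflexive and infinite-dimensional are exactly the nonempty finite join-semilattices.

The poset in Theorem B has two incomparable elements $\{1\},\{2\}$ and a common upper bound $\{1,2\}$, and it has no least element. Theorem C shows that it is one instance of a general fact. The negative integers in their usual order satisfy condition 3, because a strictly increasing sequence starting at $-k$ has at most $k$ terms, so they occur. The positive integers violate condition 3, so they occur for no Banach space. A two-point antichain is not a join-semilattice, so it does not occur either.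

## 2. Spreading models, domination, and the facts used

**Definition (spreading model).** Let $(x_i)$ be a normalized basic sequence and $\varepsilon_n\searrow0$. A normalized basic sequence $(\tilde x_i)$ is a spreading model of $(x_i)$ if for all $n$ and all $(a_i)_{i\le n}\subseteq[-1,1]$
$$\Big|\,\Big\|\sum_{i=1}^n a_ix_{k_i}\Big\|-\Big\|\sum_{i=1}^n a_i\tilde x_i\Big\|\,\Big|<\varepsilon_n\qquad\text{for all } n\le k_1<\dots<k_n .$$

By Ramsey's theorem every normalized basic sequence has a subsequence with a spreading model. For a spreading model $(\tilde u_i)$ and $a\in c_{00}$ we write $u(a)=\|\sum a_i\tilde u_i\|$ and identify the spreading model with the norm $u$ on $c_{00}$. The definition implies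
$$u(a)=\lim_{k_1\to\infty,\ k_1<k_2<\dots<k_n}\Big\|\sum_{i=1}^n a_ix_{k_i}\Big\| .\tag{3}$$

Conversely, suppose $(x_i)$ is normalized and weakly null and the limit (3) exists for all $a$. For fixed $n$ the functions $a\mapsto\|\sum_{i\le n} a_ix_{k_i}\|$ are $1$-Lipschitz for the $\ell_1^n$ norm, so the convergence is uniform on $[-1,1]^n$: there is $K_n$ such that the error is below $\varepsilon_n$ once $k_1\ge K_n$. A subsequence whose $i$-th index is at least $\max(K_1,\dots,K_i)$ satisfies the inequality of the definition, and a further subsequence is basic, since every normalized weakly null sequence has a basic subsequence. The basis constant passes to the limit, and $u(e_i)=1$, so the unit vectors are a normalized basic sequence under $u$. We therefore say that $(x_i)$ *generates* $u$ when (3) holds. Formula (3) depends only on tails, passes to subsequences, and is unchanged if $(x_i)$ is replaced by $(z_i)$ with $\|x_i-z_i\|\to0$. Every normalized weakly null sequence has a subsequence that generates some $u$.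

If $(x_i)$ is weakly null, then $u$ is $1$-spreading and suppression $1$-unconditional (replacing coordinates by $0$ does not increase $u$). Clearly $u(a)\le\|a\|_1$.

**Definition (order).** $u$ dominates $w$ if there is $C<\infty$ with $w\le Cu$ on $c_{00}$. Two spreading models are equivalent, written $u\sim w$, if each dominates the other; $[u]$ is the class of $u$; and $[w]\le[u]$ means that $u$ dominates $w$. $SP_w(X)$ is the set of classes of spreading models generated by normalized weakly null sequences in $X$. A *join-semilattice* is a poset in which any two elements have a least upper bound (join).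

It is known that $SP_w(X)$ is always a join-semilattice; this will also drop out of Lemma 10.

Textbook facts used below:

- A basis $(e_i)$ of $X$ is *shrinking* if $\|f|_{\overline{\mathrm{span}}(e_i)_{i\ge n}}\|\to0$ for every $f\in X^*$, equivalently if the biorthogonal functionals form a basis of $X^*$. It is *boundedly complete* if $\sum b_ie_i$ converges whenever its partial sums are bounded. For instance the basis of $c_0$ is shrinking but not boundedly complete. James' theorem: a space with a basis is reflexive if and only if the basis is shrinking and boundedly complete.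
- Bessaga–Pełczyński: in a space with a basis, a normalized weakly null sequence has a subsequence $(x_i)$ with $\|x_i-z_i\|\le2^{-i}$ for some normalized block sequence $(z_i)$ of finitely supported vectors.
- Mazur: if $x_i\to0$ weakly, every tail has finite convex combinations of arbitrarily small norm.

## 3. The spaces $\ell_p$, and direct sums of one-class spaces

Let $1<p<\infty$. A normalized weakly null sequence in $\ell_p$ has a subsequence that is a small perturbation of a normalized block sequence, and a normalized block sequence in $\ell_p$ is isometrically the unit vector basis. So $SP_w(\ell_p)=\{[\ell_p]\}$ is one point. The next lemma computes what two one-point spaces give together.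

**Lemma 1.** Let $SP_w(U)=\{[a]\}$ and $SP_w(V)=\{[b]\}$. Then $SP_w(U\oplus_\infty V)=\{[a],[b],[\max(a,b)]\}$. If $[a]$ and $[b]$ are incomparable, this poset is isomorphic to $(\{\{1,2\},\{1\},\{2\}\},\subseteq)$.

*Proof.* Let $z_j=(x_j,y_j)$ be normalized, weakly null, generating $\tilde z$. Pass to a subsequence with $\|x_j\|\to\lambda$, $\|y_j\|\to\mu$; then $\max(\lambda,\mu)=1$. The coordinates are weakly null. So after passing to further subsequences, if $\lambda>0$ then $(x_j/\|x_j\|)$ generates some $b_1\sim a$, and if $\mu>0$ then $(y_j/\|y_j\|)$ generates some $b_2\sim b$. Since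
$$\Big\|\sum_i c_iz_{k_i}\Big\|=\max\Big(\Big\|\sum_i c_ix_{k_i}\Big\|,\Big\|\sum_i c_iy_{k_i}\Big\|\Big),$$
letting $k_1\to\infty$ gives $\tilde z=\max(\lambda b_1,\mu b_2)$, where a term with coefficient $0$ is omitted. So $\tilde z$ is equivalent to $a$, to $b$ or to $\max(a,b)$. All three occur: if $(x_j)$ generates $a$ and $(y_j)$ generates $b$, use $(x_j,0)$, $(0,y_j)$, $(x_j,y_j)$.

Now let $[a],[b]$ be incomparable. Both lie below $[\max(a,b)]$. If $[\max(a,b)]\le[a]$, then $a$ would dominate $b$, which is excluded; likewise for $b$. So there are three distinct classes with exactly the required order. $\square$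

Applied to $\ell_p\oplus_\infty\ell_q$ with $p<q$, the lemma gives $\max(\|\cdot\|_p,\|\cdot\|_q)=\|\cdot\|_p$, hence a chain with two elements. Any two $\ell_p$ norms are comparable, so $\ell_p$ spaces give only chains in this way. The problem has become concrete: find two reflexive spaces, each with a single class, such that the two classes are incomparable. Theorem A supplies many one-class spaces, and the freedom in $h$ will supply incomparability.

## 4. Slowly growing functions and the norm $a_\varphi$

Put $c_n=\varphi(n)/n$, $\psi(n)=1/c_n=n/\varphi(n)$ for $n\ge1$, $\psi(0)=0$, and $\theta=2^{-1/4}<1$. An example to keep in mind is $h(t)=\sqrt t$, $\varphi(n)=\sqrt{1+\log_2n}$.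

**Lemma 2.**

(a) $\varphi(1)=1$, $\varphi$ is nondecreasing, $\varphi(n)\to\infty$ and $\varphi(n)\le(1+\log_2n)^{3/4}$. Hence $\varphi(n)/n\to0$ and $\psi(n)\le n$.

(b) $\psi$ is nondecreasing, $c_n$ is nonincreasing, $c_1=1$, and $c_n\le\theta$ for $n\ge2$.

(c) If $n^{1/4}\le m\le n$, then $\varphi(n)\le4\varphi(m)$.

(d) $\sqrt n\le2\psi(n)$.

*Proof.* (a) $h(t)=t^{1/4}\cdot h(t)t^{-1/4}$ is nondecreasing and $t^{1/4}\le h(t)\le t^{3/4}$ by (1). Also $\varphi\ge1$, so $\psi(n)\le n$.

(b) For $m<n$, the last condition in (1) gives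
$$\frac{\varphi(n)}{\varphi(m)}\le\Big(\frac{1+\log_2n}{1+\log_2m}\Big)^{3/4}\le\frac{1+\log_2n}{1+\log_2m}\le\frac nm .$$
For the last step, the function $x/(1+\log_2x)$ equals $1$ at $x=1$ and at $x=2$, and it is increasing on $[2,\infty)$, where its derivative has the sign of $1+\log_2x-1/\ln2\ge2-1/\ln 2>0$; so it is nondecreasing along the positive integers. Thus $\psi(m)\le\psi(n)$ and $c_n\le c_m$. Finally $c_2=\varphi(2)/2\le2^{3/4}/2=\theta$.

(c) $1+\log_2n\le1+4\log_2m\le4(1+\log_2m)$, so $\varphi(n)\le4^{3/4}\varphi(m)\le4\varphi(m)$.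

(d) We need $\varphi(n)\le2\sqrt n$, and $\varphi(n)\le1+\log_2n$ by (a). The function $2\sqrt x-1-\log_2x$ on $[1,\infty)$ has its minimum at $\sqrt x=s=1/\ln2$, and $1.44<s<1.5$. Since $1.5^5<8$, $\log_2s<0.6$, so the minimum $2s-1-2\log_2s$ exceeds $2.88-1-1.2>0$. $\square$

The norm $a_\varphi$ is invariant under permutations and sign changes of the coordinates, and $\max|v_j|\le a_\varphi(v)\le\sum|v_j|$ (take $n=1$; use $c_n\le1$). Moreover
$$a_\varphi(\mathbf 1_{\{1,\dots,n\}})=\varphi(n).\tag{4}$$
Indeed this norm is $\sup_mc_m\min(m,n)$. For $m\le n$ the term is $\varphi(m)\le\varphi(n)$, for $m>n$ it is $nc_m\le nc_n=\varphi(n)$, and equality holds at $m=n$.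

## 5. The completion of $(c_{00},a_\varphi)$ contains $c_0$

The natural candidate for a space whose only class is $[a_\varphi]$ is the completion $Z_\varphi$ of $(c_{00},a_\varphi)$. Its unit vector basis is symmetric. It is also weakly null: if $|f(e_i)|\ge\varepsilon$ for infinitely many $i$, then $\varepsilon N\le\|f\|\varphi(N)$ for every $N$ by (4) and sign invariance, which contradicts $\varphi(N)/N\to0$. So $[a_\varphi]\in SP_w(Z_\varphi)$. But there is a second class.

**Proposition 3.** Choose $n_1<n_2<\cdots$ with $\psi(n_{j+1})\ge2\psi(n_j)$ and successive finite sets $B_1<B_2<\cdots$ with $|B_j|=n_j$. The vectors $x_j=\varphi(n_j)^{-1}\mathbf 1_{B_j}$ are normalized in $Z_\varphi$, and $\max|a_j|\le a_\varphi(\sum a_jx_j)\le3\max|a_j|$ for all $a\in c_{00}$.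

*Proof.* Such $n_j$ exist because $\psi(n)\to\infty$. By (4), $a_\varphi(x_j)=1$, and the left inequality follows by restriction to one block. For the right one let $|a_j|\le1$ and $|A|\le n$. The sum over $A$ of the moduli of the coordinates of $\sum a_jx_j$ is at most $\sum_j|A\cap B_j|/\varphi(n_j)$. The $j$ with $n_j\le n$ contribute at most $\sum_{n_j\le n}\psi(n_j)\le2\psi(n)$, since the $\psi(n_j)$ at least double at each step. The $j$ with $n_j>n$ contribute at most $\sum_j|A\cap B_j|/\varphi(n)\le n/\varphi(n)=\psi(n)$. Multiplication by $c_n=1/\psi(n)$ gives at most $3$. $\square$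

So $Z_\varphi$ contains $c_0$. It is not reflexive, and $SP_w(Z_\varphi)$ contains $[c_0]\ne[a_\varphi]$ (they differ because $\varphi(n)\to\infty$). What failed is the lower estimate, and only for flat blocks, where $\|x_j\|_\infty\to0$. Each flat block is normed by a functional $f_j=c_{n_j}\sum_{i\in B_j}e_i^*$, but the norm has no functional that averages several $f_j$ with the weight $c_n$.

The remedy is to let the functionals $f_j$ play the role that the $e_i^*$ played: put $c_n(f_1+\dots+f_n)$ into the norming set, and iterate. Every added functional makes the norm larger, so the upper estimate is now in danger. It will survive because the $f_s$ may be averaged only if their parameters grow fast: $f_s$ was built with a weight $c_{l_s}$, and we demand that $l_{s+1}$ exceed everything in the support of $f_s$.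

## 6. The norming set of $X_\varphi$

For functionals $f,g\in c_{00}$, $f<g$ means $\max\operatorname{supp}f<\min\operatorname{supp}g$. For $n\ge2$ let
$$L_n^{(0)}=\Big\{c_n\sum_{i\in F}\epsilon_ie_i^*:\ |F|\le n,\ \epsilon_i=\pm1\Big\},$$
$$L_n^{(r+1)}=L_n^{(r)}\cup\Big\{c_n\sum_{s=1}^df_s:\ 0\le d\le n,\ f_1<\dots<f_d,\ 0\ne f_s\in L_{l_s}^{(r)},\ l_s\ge2,\ l_{s+1}>\max\operatorname{supp}f_s\Big\}.$$
Put $L_n=\bigcup_rL_n^{(r)}$, $K=\{\pm e_i^*\}\cup\bigcup_{n\ge2}L_n$, and for $x\in c_{00}$
$$\|x\|_n=\sup_{f\in L_n}f(x)\ (n\ge2),\qquad\|x\|=\sup_{f\in K}f(x)=\max\big(\|x\|_\infty,\ \sup_{n\ge2}\|x\|_n\big).$$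
$X_\varphi$ is the completion of $(c_{00},\|\cdot\|)$.

**Example.** Let $f_1=c_2(e_1^*+e_2^*)\in L_2$ and $f_2=c_3(e_5^*+e_6^*+e_7^*)\in L_3$. With $l_1=2$, $l_2=3$ the condition $l_2>\max\operatorname{supp}f_1=2$ holds, so $c_2(f_1+f_2)\in L_2^{(1)}$. If $f_2$ is replaced by $c_2(e_3^*+e_4^*)$ with parameter $l_2=2$, the condition $l_2>2$ fails.

*Unconditionality.* By induction on $r$, each $L_n$ is closed under coordinatewise sign changes and under restriction to subsets $E\subset\mathbb N$. Only the restriction needs a word. In $c_n\sum f_s|_E$ drop the $f_s$ with $f_s|_E=0$. If $s<s'$ are consecutive among the remaining indices, then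
$$l_{s'}>\max\operatorname{supp}f_{s'-1}\ge\max\operatorname{supp}f_s\ge\max\operatorname{supp}f_s|_E .$$
The functionals in $K$ have coefficients of modulus at most $1$, since $c_n\le1$ and the $f_s$ are disjointly supported. So $(e_i)$ is a normalized $1$-unconditional basis of $X_\varphi$, and $\|x\|_\infty\le\|x\|\le\|x\|_1$.

**Definition (admissible family, RIS).** A finite family $G$ is *admissible* if it consists either of signed basis functionals $\pm e_i^*$ with distinct supports, or of functionals $f_1<\dots<f_d$ with $0\ne f_s\in L_{l_s}$, $l_s\ge2$ and $l_{s+1}>\max\operatorname{supp}f_s$. In the second case $G$ is called an *RIS*.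

Subfamilies of admissible families are admissible, by the computation just made. Each $f\in L_n$ has the form $c_n\sum_{g\in G}g$ with $G$ admissible and $|G|\le n$. Conversely each such functional lies in $L_n$: the sets $L_l^{(r)}$ increase with $r$, so the finitely many members of an RIS lie in sets of a common level $r$. Consequently
$$\sum_{g\in G}g(y)\le\psi(|G|)\,\|y\|\qquad(G\text{ admissible},\ y\in c_{00}).\tag{5}$$
For $|G|=n\ge2$ this says $c_n\sum_{g\in G} g\in K$; for $|G|=1$ it says $g\in K$, since $\psi(1)=1$; for $G=\emptyset$ both sides vanish.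

*The flat blocks again.* Let $x_j,f_j$ be as in Section 5, with $n_1\ge2$ and in addition $n_{j+1}>\max B_j$. Then $f_j\in L_{n_j}$, the family $(f_1,\dots,f_N)$ is an RIS, and $f_j(x_j)=c_{n_j}n_j/\varphi(n_j)=1$. Hence for $N\ge2$, $\|x_1+\dots+x_N\|\ge c_N\cdot N=\varphi(N)$: the $c_0$ behavior has disappeared.

## 7. The upper estimate: every far-out block sequence is at most $Ca_\varphi$

**A counting inequality.** When a functional $c_n\sum_{g\in G}g$ acts on $\sum a_jx_j$, different blocks $x_j$ are hit by different numbers $m_j$ of members of $G$. The next lemma controls the resulting sums.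

**Lemma 4.** Let $v\in c_{00}$, let $m_j\ge0$ be integers with $\sum_jm_j\le n$, $n\ge1$.

(a) $\sum_j|v_j|\psi(m_j)\le10\,\psi(n)\,a_\varphi(v)$.

(b) If at most $N\le n^{1/4}$ of the $m_j$ are nonzero, then $\sum_j|v_j|\psi(m_j)\le6\,\psi(n)\max_j|v_j|$.

*Proof.* Let $J_1=\{j:m_j\ge n^{1/4}\}$ and $J_2=\{j:1\le m_j<n^{1/4}\}$. Indices with $m_j=0$ contribute nothing. If $j\in J_1$, then $n^{1/4}\le m_j\le n$, so Lemma 2(c) gives $\psi(m_j)=m_j/\varphi(m_j)\le4m_j/\varphi(n)$, and
$$\sum_{j\in J_1}\psi(m_j)\le\frac{4n}{\varphi(n)}=4\psi(n).\tag{6}$$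

(a) We may assume $a_\varphi(v)=1$. By (2) any $r$ of the numbers $|v_j|$ have sum at most $\psi(r)$; in particular $|v_j|\le1$. By (6), $J_1$ contributes at most $4\psi(n)$. Order $J_2$ by decreasing $|v_j|$; note that $|J_2|\le n$. There are at most $n^{1/4}$ indices of rank at most $n^{1/4}$, and each contributes at most $\psi(m_j)\le m_j\le n^{1/4}$; together at most $\sqrt n\le2\psi(n)$ by Lemma 2(d). If $j$ has rank $r$ with $n^{1/4}<r\le n$, the $r$ largest values are all at least $|v_j|$, so $r|v_j|\le\psi(r)=r/\varphi(r)$ and $|v_j|\le1/\varphi(r)\le4/\varphi(n)$ by Lemma 2(c). These indices contribute at most $\frac4{\varphi(n)}\sum m_j\le4\psi(n)$. The total is $10\psi(n)$.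

(b) We may assume $\max|v_j|=1$. $J_1$ contributes at most $4\psi(n)$ by (6). $J_2$ contributes at most $N\cdot n^{1/4}\le\sqrt n\le2\psi(n)$. $\square$

**Single and multi functionals.** Fix $x_1<\dots<x_N$ in $c_{00}$ with $0<\|x_j\|\le1$, scalars $a_1,\dots,a_N$, $x=\sum_ja_jx_j$, and $I_j=[\min\operatorname{supp}x_j,\max\operatorname{supp}x_j]$. Let $f=c_n\sum_{g\in G}g\in L_n$ with $G$ admissible, $|G|\le n$. We say that $g$ *meets* $j$ if $\operatorname{supp}g\cap I_j\ne\emptyset$, and $J(g)$ is the set of $j$ met by $g$. Call $g$ *single* if $|J(g)|\le1$ and *multi* if $|J(g)|\ge2$. In the example of Section 6, with $I_1=\{1\}$, $I_2=[2,6]$, $I_3=\{7\}$, we have $J(f_1)=\{1,2\}$ and $J(f_2)=\{2,3\}$: both are multi, and they share $j=2$.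

Basis functionals are single, so multi $g$ occur only when $G$ is an RIS. If $g<g'$ are multi, then $\max J(g)\le\min J(g')$. Otherwise $g'$ would have a support point in some $I_{j'}$ and $g$ a support point in some $I_j$ with $j'<j$, contrary to $g<g'$. Listing the multi members as $g_1<g_2<\cdots$ we obtain
$$\min J(g_1)<\max J(g_1)\le\min J(g_2)<\max J(g_2)\le\cdots .$$
So there are fewer than $N$ multi members. Moreover each $j$ lies in $J(g)$ for at most two multi $g$, and these are consecutive in the list, because membership of $j$ in $J(g_p)$ and $J(g_{p+2})$ would force $j\le\min J(g_{p+1})<\max J(g_{p+1})\le j$.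

Let $m_j$ be the number of single $g$ meeting $j$; then $\sum m_j\le n$. The single $g$ meeting $j$ form an admissible family and satisfy $g(x)=a_jg(x_j)$, so (5) with $y=\pm x_j$ gives
$$c_n\sum_{g\text{ single}}g(x)\le c_n\sum_j|a_j|\psi(m_j).\tag{7}$$

**A functional with a large parameter sees only the maximum.** This is the first use of large $l$, and it treats the multi functionals of an RIS.

**Lemma 5.** If $f\in L_l$ and $N\le l^{1/4}$, then $f(x)\le8\max_j|a_j|$.

*Proof.* Write $f=c_l\sum_{g\in G}g$ as above. At most $N\le l^{1/4}$ of the $m_j$ are nonzero, so by (7) and Lemma 4(b) the single part is at most $c_l\cdot6\psi(l)\max|a_j|=6\max|a_j|$. There are at most $N$ multi $g$, each with $g(x)\le\|x\|\le N\max|a_j|$. They contribute at most $c_lN^2\max|a_j|\le c_l\sqrt l\max|a_j|\le2\max|a_j|$, by Lemma 2(d). $\square$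

**Proposition 6.** If $\min\operatorname{supp}x_1\ge N^4$, then $\|\sum_{j\le N}a_jx_j\|\le C\,a_\varphi(a)$ with $C=26/(1-\theta)$.

*Proof.* The plan is to show $f(x)\le26a_\varphi(a)+\theta\|x\|$ for every $f\in L_n$, $n\ge2$, and to absorb the last term.

By (7) and Lemma 4(a) the single part of $f=c_n\sum_{g\in G}g$ is at most $10a_\varphi(a)$. If there are multi members, then $G=(f_s)_{s\le d}$ is an RIS. Let $s_0$ be the least multi index. Nothing is known about $l_{s_0}$, which may be as small as $2$; so for this one term we use only $c_n\le\theta$ and get $c_nf_{s_0}(x)\le\theta\|x\|$.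

For a multi index $s>s_0$ the growth condition gives
$$l_s>\max\operatorname{supp}f_{s-1}\ge\max\operatorname{supp}f_{s_0}\ge\min\operatorname{supp}x_1\ge N^4 ,$$
where the third inequality holds because $f_{s_0}$ meets some $I_j$. On $x$, $f_s$ sees only the blocks $x_j$ with $j\in J(f_s)$, and there are at most $N\le l_s^{1/4}$ of them. Lemma 5, applied to $(x_j)_{j\in J(f_s)}$, gives $f_s(x)\le8|a_{j_s}|$ for some $j_s\in J(f_s)$. Put the multi indices $s>s_0$ alternately into two classes. Since a given $j$ belongs to $J(f_s)$ only for at most two consecutive multi $s$, the $j_s$ are distinct within each class; and each class has at most $n$ members. By the definition of $a_\varphi$ each class contributes at most $8a_\varphi(a)$ after multiplication by $c_n$, together at most $16a_\varphi(a)$.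

Altogether $f(x)\le26a_\varphi(a)+\theta\|x\|$ for all $f\in\bigcup_{n\ge2}L_n$. Also $\|x\|_\infty\le\max|a_j|\le a_\varphi(a)$, because $\|x_j\|_\infty\le\|x_j\|\le1$. Taking the supremum over $K$, $\|x\|\le26a_\varphi(a)+\theta\|x\|$. Since $\|x\|<\infty$, the claim follows. $\square$

The constant $C$ does not depend on $\varphi$. This will matter in Section 11.

## 8. The lower estimate: every block sequence has a subsequence that dominates $a_\varphi$

**Proposition 7.** Every normalized block sequence $(x_j)\subset c_{00}$ of $(e_i)$ in $X_\varphi$ has a subsequence $(x_{j_i})$ and a $\delta>0$ with $\|\sum_ia_ix_{j_i}\|\ge\delta\,a_\varphi(a)$ for all $a\in c_{00}$.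

*Proof.* **Case 1: $\|x_j\|_\infty\not\to0$.** Pass to a subsequence for which there are $p_j\in\operatorname{supp}x_j$ with $|x_j(p_j)|\ge\delta>0$. For $|A|\le n$, $n\ge2$, the functionals $c_n\sum_{j\in A}\pm e^*_{p_j}$ are in $L_n$, and for $n=1$ the functionals $\pm e^*_{p_j}$ are in $K$. With suitable signs, $\|\sum a_jx_j\|\ge\delta c_n\sum_{j\in A}|a_j|$.

**Case 2: $\|x_j\|_\infty\to0$.** We want to repeat Case 1 with functionals $f_i$ from sets $L_{k_i}$ in place of $e_{p_j}^*$. For the $f_i$ to form an RIS the $k_i$ must be arbitrarily large. So we first prove the following.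

**Claim.** There is $\delta>0$ such that for all $k_0,j_0$ there are $k\ge k_0$, $j\ge j_0$ with $\|x_j\|_k>\delta$.

Suppose not. Then for every $\eta>0$ there are $k(\eta),j(\eta)$ with $\|x_j\|_k\le\eta$ whenever $k\ge k(\eta)$ and $j\ge j(\eta)$. Put $\tau=1-\theta$, $k_1=k(\tau/4)$, where we may assume $k_1\ge2$, and $\eta=\tau/(4k_1)$. For all large $j$ we have $\|x_j\|=1$, $\|x_j\|_\infty<1/2$, and $\|x_j\|_k\le\tau/4<1/2$ for $k\ge k_1$. So there must be $k$ with $2\le k<k_1$ and $f\in L_k$ with $f(x_j)>1-\tau/4$.

If $f$ is $c_k$ times a sum of at most $k$ signed basis functionals, then $f(x_j)\le c_kk\|x_j\|_\infty\le\varphi(k_1)\|x_j\|_\infty$, which tends to $0$ as $j\to\infty$; this is impossible for large $j$.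

Otherwise $f=c_k\sum_{s\le d}f_s$ with an RIS. Let $s_0$ be the least $s$ with $\max\operatorname{supp}f_s\ge\min\operatorname{supp}x_j$; it exists because $f(x_j)\ne0$. Terms with $s<s_0$ vanish on $x_j$. The term $s_0$ satisfies $c_kf_{s_0}(x_j)\le\theta\|x_j\|=\theta$. For $s>s_0$,
$$l_s>\max\operatorname{supp}f_{s-1}\ge\max\operatorname{supp}f_{s_0}\ge\min\operatorname{supp}x_j\ge k(\eta)$$
for large $j$, so $f_s(x_j)\le\|x_j\|_{l_s}\le\eta$ once also $j\ge j(\eta)$. There are fewer than $k_1$ such $s$, and $c_k\le1$. Hence $f(x_j)\le\theta+k_1\eta=\theta+\tau/4=1-\tfrac34\tau<1-\tfrac14\tau$, a contradiction. The claim is proved.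

By the claim choose inductively $j_1<j_2<\cdots$ and $k_i\ge2$ with $k_{i+1}>\max\operatorname{supp}x_{j_i}$, and $f_i\in L_{k_i}$ with $f_i(x_{j_i})>\delta$. By restriction we may assume that $\operatorname{supp}f_i\subset[\min\operatorname{supp}x_{j_i},\max\operatorname{supp}x_{j_i}]$. Then $f_1<f_2<\cdots$, and $k_{i'}>\max\operatorname{supp}f_i$ for $i'>i$, so every finite subfamily of $(\pm f_i)$ is an RIS. For $|A|\le n$, $n\ge2$, $c_n\sum_{i\in A}\pm f_i\in K$, and for $n=1$, $\pm f_i\in K$. With the signs of the $a_i$ we get $\|\sum a_ix_{j_i}\|\ge\delta c_n\sum_{i\in A}|a_i|$. Taking the supremum over $n$ and $A$ finishes the proof. $\square$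

## 9. Reflexivity and the single class: proof of Theorem A

**Step 1: the basis is shrinking.** If not, there are $f\in X_\varphi^*$, $\varepsilon>0$ and a normalized finitely supported block sequence $(x_j)$ with $f(x_j)\ge\varepsilon$. Given $N$, choose $k$ with $\min\operatorname{supp}x_{k+1}\ge N^4$. By Proposition 6 and (4),
$$\varepsilon N\le f\Big(\sum_{j=k+1}^{k+N}x_j\Big)\le\|f\|\,C\varphi(N),$$
which contradicts $\varphi(N)/N\to0$.

**Step 2: the basis is boundedly complete.** If not, there is a nonconvergent series $\sum b_ie_i$ with bounded partial sums, hence successive finite blocks $x_j$ of it with $\|x_j\|\ge\varepsilon>0$. By unconditionality, and since $1/\|x_j\|\le1/\varepsilon$, there is $M$ with $\|\sum_{j\in A}x_j/\|x_j\|\,\|\le M$ for all finite $A$. By Proposition 7 and (4), along a subsequence $\delta\varphi(|A|)\le M$ for all finite $A$. This contradicts $\varphi\to\infty$.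

By James' theorem $X_\varphi$ is reflexive.

**Step 3: the spreading models.** Let a normalized weakly null $(x_i)$ generate $(\tilde x_i)$. By Bessaga–Pełczyński pass to a subsequence with $\|x_i-z_i\|\le2^{-i}$, where $(z_i)$ is a normalized block sequence of finitely supported vectors. Then $(z_i)$ generates $(\tilde x_i)$ as well. Let $a=(a_1,\dots,a_N)$. For $k_1$ so large that $\min\operatorname{supp}z_{k_1}\ge N^4$, Proposition 6 gives $\|\sum a_iz_{k_i}\|\le Ca_\varphi(a)$; let $k_1\to\infty$. Proposition 7 gives, on a further subsequence, which generates the same spreading model, the lower estimate with some $\delta>0$.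

**Step 4: the set is not empty.** Since the basis is shrinking, $(e_i)$ is weakly null, and a subsequence generates a spreading model. Hence $SP_w(X_\varphi)=\{[a_\varphi]\}$. $\square$

## 10. Incomparable growth functions: proof of Theorem B

We now build a family of functions $\varphi_S$, indexed by the subsets $S$ of a countable set, in which domination is exactly inclusion. In the variable $u=\ln t$, condition (1) says that $H(u)=\ln h(e^u)$ has $H(0)=0$, $H(u)-\frac u4$ nondecreasing and $H(u)-\frac34u$ nonincreasing. So we may take the line $\frac u2$ and add well separated triangular bumps of growing height and of slope $\pm\frac14$; each bump is labeled by an index, and $S$ decides which bumps are used.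

Let $I\ne\emptyset$ be countable and $y:\mathbb N\to I$ a map with all fibers infinite. Put $u_m=2m^2$ and $\beta_m(u)=\frac14\max(0,m-|u-u_m|)$. The intervals $(u_m-m,u_m+m)\subset[0,\infty)$ are pairwise disjoint, because $2m^2+m\le2(m+1)^2-(m+1)$. For $S\subset I$ let
$$H_S(u)=\frac u2+\sum_{m:\,y(m)\in S}\beta_m(u),\qquad h_S(t)=e^{H_S(\ln t)},\qquad\varphi_S(n)=h_S(1+\log_2n).$$
Since $u_m-m\ge1$, $H_S(0)=0$. At each $u$ at most one $\beta_m$ is nonzero, so $H_S$ is piecewise linear with slopes in $[\frac14,\frac34]$. Hence $h_S$ satisfies (1).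

**Lemma 8.**

(a) If $S\subset T$, then $\varphi_S\le\varphi_T$ and $a_{\varphi_S}\le a_{\varphi_T}$. For all $S,T$, $\varphi_{S\cup T}=\max(\varphi_S,\varphi_T)$ and $a_{\varphi_{S\cup T}}=\max(a_{\varphi_S},a_{\varphi_T})$.

(b) If $S\not\subset T$, then $\sup_n\varphi_S(n)/\varphi_T(n)=\infty$.

(c) $a_{\varphi_T}$ dominates $a_{\varphi_S}$ if and only if $S\subset T$.

*Proof.* (a) The first statement is clear. At a given $u$ at most one bump is nonzero, say that of $m$, and $y(m)\in S\cup T$ means $y(m)\in S$ or $y(m)\in T$. So $H_{S\cup T}(u)=\max(H_S(u),H_T(u))$. The formula for the norms follows from (2), since a supremum commutes with a maximum.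

(b) Take $i\in S\setminus T$, $m\ge2$ with $y(m)=i$, $t=e^{u_m}$, $n=\lceil2^{t-1}\rceil$. Then $2^{t-1}\le n\le2^{t-1}+1\le2^t$, so $t\le1+\log_2n\le t+1\le et$, and $u=\ln(1+\log_2n)\in[u_m,u_m+1]$. There $\beta_m(u)\ge(m-1)/4>0$ is the only nonzero bump. It is counted in $H_S$ and not in $H_T$, so $\varphi_S(n)/\varphi_T(n)=e^{H_S(u)-H_T(u)}\ge e^{(m-1)/4}$. Let $m\to\infty$ in the fiber of $i$.

(c) If $S\subset T$, use (a). If $a_{\varphi_S}\le Ca_{\varphi_T}$, test on $\mathbf 1_{\{1,\dots,n\}}$: by (4), $\varphi_S(n)\le C\varphi_T(n)$ for all $n$, so $S\subset T$ by (b). $\square$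

*Proof of Theorem B.* Let $I=\{1,2\}$, $\varphi_1=\varphi_{\{1\}}$, $\varphi_2=\varphi_{\{2\}}$; for $y$ one may take $y(m)=1$ for odd $m$ and $y(m)=2$ for even $m$. By Theorem A the spaces $X_{\varphi_1},X_{\varphi_2}$ are reflexive, hence so is $X=X_{\varphi_1}\oplus_\infty X_{\varphi_2}$, and they have the single classes $[a_{\varphi_1}]$, $[a_{\varphi_2}]$. By Lemma 8(c) these are incomparable. Lemma 1 gives the isomorphism with $(\{\{1,2\},\{1\},\{2\}\},\subseteq)$. The top class is $[\max(a_{\varphi_1},a_{\varphi_2})]=[a_{\varphi_{\{1,2\}}}]$, by Lemma 8(a), so the isomorphism is $S\mapsto[a_{\varphi_S}]$. $\square$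

## 11. Realizing a countable semilattice by an infinite direct sum

In Theorem C, 1 ⇒ 2 is trivial. We prove 3 ⇒ 1. Let $L$ be a nonempty countable join-semilattice without infinite strictly increasing sequences.

**Step 1: encode $L$ by sets.** Apply Section 10 with $I=L$. For $x\in L$ put $S_x=\{y\in L:x\not\le y\}$. Since $x\vee x'\le y$ means $x\le y$ and $x'\le y$, we have $S_{x\vee x'}=S_x\cup S_{x'}$. If $x\le x'$ then $S_x\subset S_{x'}$; if $x\not\le x'$, then $x'\in S_x\setminus S_{x'}$. Write $a_x=a_{\varphi_{S_x}}$ and $X_x=X_{\varphi_{S_x}}$. By Lemma 8,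
$$a_{x\vee x'}=\max(a_x,a_{x'}),\qquad x\le x'\Rightarrow a_x\le a_{x'},\qquad[a_x]\le[a_{x'}]\iff x\le x'.\tag{8}$$

**Step 2: choose the sum.** We need a direct sum of all the $X_x$. An $\ell_2$-sum would not do for infinite $L$. A sequence with one unit vector in each summand spans $\ell_2$ isometrically, which adds the class $[\ell_2]$, and this is none of the $[a_x]$, because $\sqrt N$ is not bounded by a multiple of $(1+\log_2N)^{3/4}$. So we sum over one of the spaces $X_x$ themselves. Fix $x_0\in L$, let $Y=X_{x_0}$ with basis $(e_i)$, enumerate $L=\{x(1),x(2),\dots\}$ without repetition, and let $X=(\sum_iX_{x(i)})_Y$: all $w=(w^i)_i$ with $w^i\in X_{x(i)}$ and $\sum_i\|w^i\|e_i$ convergent in $Y$, normed by $\|w\|=\|\sum_i\|w^i\|e_i\|_Y$. If $L$ is finite, use only $e_1,\dots,e_{|L|}$.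

**Lemma 9.** Let $Y$ be reflexive with a normalized $1$-unconditional basis $(e_i)$ and let all $X_i$ be reflexive and nonzero. Then $X=(\sum X_i)_Y$ is reflexive.

*Proof.* We first identify $X^*$ with $(\sum X_i^*)_{Y^*}$, where $Y^*$ carries the basis $(e_i^*)$ (the basis of $Y$ is shrinking), which is again normalized and $1$-unconditional. Each $(\xi_i)\in(\sum X_i^*)_{Y^*}$ defines $\xi(w)=\sum\xi_i(w^i)$, and $|\xi(w)|\le\sum\|\xi_i\|\|w^i\|\le\|(\xi_i)\|\,\|w\|$. Conversely let $\xi\in X^*$ and $\xi_i=\xi|_{X_i}$. Given finitely supported $t_i\ge0$ with $\|\sum t_ie_i\|\le1$ and $\eta>0$, choose $w^i\in X_i$ with $\|w^i\|=t_i$ and $\xi_i(w^i)\ge t_i\|\xi_i\|-2^{-i}\eta$. Then $\|\xi\|\ge\sum t_i\|\xi_i\|-\eta$. So, by $1$-unconditionality, $\sum t_ie_i\mapsto\sum t_i\|\xi_i\|$ is bounded on $\operatorname{span}(e_i)$ with norm at most $\|\xi\|$, and it extends to an element of $Y^*$. Since $(e_i)$ is shrinking, this element is the norm convergent sum $\sum\|\xi_i\|e_i^*$. So $(\xi_i)\in(\sum X_i^*)_{Y^*}$ with norm at most $\|\xi\|$, and $\xi$ is determined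 by the $\xi_i$, because finitely supported $w$ are dense in $X$.

Apply this twice; $Y^*$ is reflexive and so are the $X_i^*$. We get $X^{**}=(\sum X_i^{**})_{Y^{**}}=(\sum X_i)_Y$ through the canonical pairing, so every element of $X^{**}$ comes from $X$. $\square$

**Step 3: set up a spreading model of $X$.** Let $P_m$ be the projection of $X$ onto the first $m$ summands, and also that of $Y$ onto the first $m$ coordinates. Let $(z_j)$ be normalized and weakly null in $X$, generating $\tilde z$. Put $w_j=\sum_i\|z_j^i\|e_i\in Y$, so $\|w_j\|=1$. By diagonalization pass to a subsequence such that $\|z_j^i\|\to\lambda_i$ for all $i$, and for each $i$ with $\lambda_i>0$ the weakly null sequence $(z_j^i/\|z_j^i\|)_j$ generates a spreading model with norm $b_i$. By Theorem A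
$$\delta_ia_{x(i)}\le b_i\le Ca_{x(i)},\qquad C\text{ independent of }i.\tag{9}$$
Since $\|\sum_{i\le m}\lambda_ie_i\|=\lim_j\|P_mw_j\|\le1$ for all $m$ and $(e_i)$ is boundedly complete, $\lambda=\sum\lambda_ie_i$ converges in $Y$.

**Step 4: split off a gliding part.** For fixed $m$, $P_m(w_j-\lambda)\to0$ as $j\to\infty$; for fixed $j$, $(I-P_m)w_j\to0$ as $m\to\infty$. Choosing alternately $m_1$, then an index, then $m_2>m_1$, then a larger index, and so on, and passing to the subsequence, we obtain $m_1<m_2<\cdots$ with
$$\|P_{m_j}(w_j-\lambda)\|<2^{-j},\qquad\|(I-P_{m_{j+1}})w_j\|<2^{-j}.$$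
Put $h_j=P_{m_j}z_j$ and $g_j=(P_{m_{j+1}}-P_{m_j})z_j$, so that $\|z_j-h_j-g_j\|<2^{-j}$. (If $L$ is finite, take $m_1=|L|$; then $h_j=z_j$ and $g_j=0$.)

**Step 5: the part $h_j$.** Fix $a=(a_1,\dots,a_N)$. For fixed $m$, as $k_1\to\infty$,
$$\Big\|P_m\sum_ja_jz_{k_j}\Big\|=\Big\|\sum_{i\le m}\Big\|\sum_ja_jz_{k_j}^i\Big\|e_i\Big\|_Y\ \longrightarrow\ A_m(a):=\Big\|\sum_{i\le m}\lambda_ib_i(a)e_i\Big\|_Y,$$
where terms with $\lambda_i=0$ are read as $0$. Since $b_i(a)\le\|a\|_1$ and $\lambda\in Y$, the series $\sum\lambda_ib_i(a)e_i$ converges in $Y$, and $A_m(a)\nearrow A(a):=\|\sum_i\lambda_ib_i(a)e_i\|_Y$. For $m_j\ge m$,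
$$\|h_j-P_mz_j\|=\|(P_{m_j}-P_m)w_j\|\le\|(P_{m_j}-P_m)\lambda\|+\|P_{m_j}(w_j-\lambda)\|\le\|(I-P_m)\lambda\|+2^{-j}.$$
So $\limsup_{k_1\to\infty}\big|\,\|\sum_ja_jh_{k_j}\|-A_m(a)\big|\le\|a\|_1\|(I-P_m)\lambda\|$; letting $m\to\infty$, $\|\sum_ja_jh_{k_j}\|\to A(a)$. Since $\|P_m\|\le1$, also $\tilde z(a)\ge\sup_mA_m(a)=A(a)$.

**Step 6: the part $g_j$.** Put $v_j=(P_{m_{j+1}}-P_{m_j})w_j$. The $g_j$ live on disjoint sets of summands, so $\|\sum a_jg_{k_j}\|=\|\sum|a_j|v_{k_j}\|_Y=\|\sum a_jv_{k_j}\|_Y$. Pass to a subsequence with $\|v_j\|\to\mu$. If $\mu>0$, then $(v_j/\|v_j\|)$ is, from some index on, a normalized block sequence in $Y$, hence weakly null because the basis is shrinking. By Theorem A a subsequence generates a spreading model with norm $b_0\sim a_{x_0}$, and $\|\sum a_jg_{k_j}\|\to\mu b_0(a)$. If $\mu=0$ the limit is $0$, and we read $\mu b_0$ as $0$.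

**Step 7: put the two parts together.** The triangle inequality gives $\tilde z\le A+\mu b_0$ and $\tilde z\ge\mu b_0-A$, and $\tilde z\ge A$ by Step 5. If $\mu b_0(a)\le2A(a)$, then $\tilde z(a)\ge A(a)\ge\frac12\max(A,\mu b_0)(a)$; otherwise $\tilde z(a)\ge\mu b_0(a)-A(a)\ge\frac12\mu b_0(a)$. Hence
$$\tfrac12\max(A,\mu b_0)\le\tilde z\le2\max(A,\mu b_0).\tag{10}$$

**Step 8: identify $A$.** This is where the absence of infinite strictly increasing sequences is used. Let $F=\{i:\lambda_i>0\}$. If $F=\emptyset$, then $A=0$. Let $F\ne\emptyset$, and let $D$ be the set of joins of finite nonempty subsets of $\{x(i):i\in F\}$. $D$ has a maximal element, since otherwise we could construct an infinite strictly increasing sequence in $L$; as $D$ is upward directed, the maximal element is its greatest element. Call it $x^*=\bigvee_{i\in F_0}x(i)$ with $F_0\subset F$ finite and nonempty. For $i\in F$, $x(i)\le x^*$, so $b_i\le Ca_{x(i)}\le Ca_{x^*}$ by (9) and (8), and $A\le C\|\lambda\|_Y\,a_{x^*}$; here it is essential that $C$ does not depend on $i$. In the other direction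 $A\ge\lambda_ib_i$ for each $i\in F$, so
$$A\ge\max_{i\in F_0}\lambda_i\delta_ia_{x(i)}\ge c\max_{i\in F_0}a_{x(i)}=c\,a_{x^*},\qquad c=\min_{i\in F_0}\lambda_i\delta_i>0,$$
the last equality by (8). Thus $A\sim a_{x^*}$.

**Step 9: conclusion.** Since $\tilde z\ne0$, at least one of $F\ne\emptyset$, $\mu>0$ holds. By (10), $\tilde z$ is equivalent to $a_{x^*}$, to $a_{x_0}$, or to $\max(a_{x^*},a_{x_0})=a_{x^*\vee x_0}$. So every class in $SP_w(X)$ is $[a_x]$ for some $x\in L$. Conversely the basis of the summand $X_x\subset X$ is weakly null, and by Theorem A a subsequence generates a spreading model of class $[a_x]$. By (8), $x\mapsto[a_x]$ is an order isomorphism of $L$ onto $SP_w(X)$. $X$ is reflexive by Lemma 9. $\square$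

## 12. A countable $SP_w(X)$ has no infinite strictly increasing sequence

It remains to prove 2 ⇒ 3. The tool is an upper bound for countably many classes, with a quantitative upper estimate in which the weights are ours to choose.

**Lemma 10.** Let $X$ be a Banach space, $[u^n]\in SP_w(X)$, $\varepsilon_n>0$, $\sum\varepsilon_n<\infty$. Then there are $\kappa>0$ and $[z]\in SP_w(X)$ with
$$\kappa\varepsilon_nu^n\le z\le\kappa\sum_i\varepsilon_iu^i\qquad\text{for all }n.$$

*Proof.* Let $(x_i^n)_i$ be normalized, weakly null, generating $u^n$.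

**Step 1: joint limits.** There is an infinite $M\subset\mathbb N$ such that for all $m,\ell$ and all $b\in\mathbb R^{m\times\ell}$ the limit
$$\rho_m(b)=\lim\Big\|\sum_{i\le\ell}\sum_{n\le m}b_{n,i}\,x^n_{q(i,n)}\Big\|$$
exists, taken over $q(1,1)<\dots<q(1,m)<q(2,1)<\dots<q(\ell,m)$ in $M$ with $q(1,1)\to\infty$. This is the Brunel–Sucheston argument. For given $m,\ell$, rational $b$ and integer $p\ge 1$, the norm is a bounded function of the $m\ell$-element set of positions. Cut its range into finitely many intervals of length $1/p$; by Ramsey's theorem every infinite set has an infinite subset on which the values lie in one interval. There are countably many quadruples $(m,\ell,b,p)$. Treat them one after another with nested infinite sets $M_1\supset M_2\supset\cdots$ and let $M$ be a diagonal set, which up to finitely many elements lies in each $M_t$. The limits exist for rational $b$, and for real $b$ because the norms are Lipschitz in $b$, with constant $1$ for the $\ell_1$ norm.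

**Step 2: $\rho_m(b^0)\le\rho_m(b)$, where $b^0$ is $b$ with one entry $b_{n,i}$ replaced by $0$.** Let $\eta>0$. Choose the positions preceding $(i,n)$ far out. By Mazur's theorem choose a convex combination $\sum_rt_rx_r^n$ of norm less than $\eta$ over finitely many $r\in M$ beyond them (far out, if there are no preceding positions). Choose the later positions beyond all these $r$. Let $V_r$ be the vector with $q(i,n)=r$, and $V^0$ the common vector without this entry. If everything is far enough out, $\|V_r\|\le\rho_m(b)+\eta$ and $\|V^0\|\ge\rho_m(b^0)-\eta$. Since $\sum_rt_rV_r=V^0+b_{n,i}\sum_rt_rx^n_r$,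
$$\rho_m(b^0)-\eta-|b_{n,i}|\eta\le\Big\|\sum_rt_rV_r\Big\|\le\rho_m(b)+\eta .$$
Let $\eta\to0$.

**Step 3: two-sided bounds.** For $a\in c_{00}$ and $n\le m$,
$$\varepsilon_nu^n(a)\le\rho_m\big((\varepsilon_{n'}a_i)_{n',i}\big)\le\sum_{n'\le m}\varepsilon_{n'}u^{n'}(a).\tag{11}$$
For the left side replace all entries with $n'\ne n$ by $0$, using Step 2; what remains is $\lim\|\sum_i\varepsilon_na_ix^n_{q(i,n)}\|=\varepsilon_nu^n(a)$. The right side is the triangle inequality.

**Step 4: the sequence.** Choose in $M$ positions $q(1,1)<q(2,1)<q(2,2)<q(3,1)<q(3,2)<\cdots$ and put $y_i=\sum_{n\le i}\varepsilon_nx^n_{q(i,n)}$. For $f\in X^*$, $f(y_i)=\sum_{n\le i}\varepsilon_nf(x^n_{q(i,n)})$; each term tends to $0$ as $i\to\infty$ and is at most $\varepsilon_n\|f\|$, so by dominated convergence $f(y_i)\to0$. For $k_1\ge m$, $\|\sum_ja_jy_{k_j}\|$ differs from $\|\sum_j\sum_{n\le m}a_j\varepsilon_nx^n_{q(k_j,n)}\|$ by at most $\|a\|_1\sum_{n>m}\varepsilon_n$, and the latter norm tends to $\rho_m((\varepsilon_na_j)_{n,j})$ as $k_1\to\infty$. So the upper and lower limits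 of $\|\sum_ja_jy_{k_j}\|$ differ by at most $2\|a\|_1\sum_{n>m}\varepsilon_n$ for every $m$. Hence $z_0(a)=\lim_{k_1\to\infty}\|\sum_ja_jy_{k_j}\|$ exists and equals $\lim_m\rho_m((\varepsilon_na_j)_{n,j})$. By (11), $\varepsilon_nu^n\le z_0\le\sum_i\varepsilon_iu^i$.

**Step 5: normalize.** $\|y_i\|\to z_0(e_1)\ge\varepsilon_1u^1(e_1)=\varepsilon_1>0$. So, from some index on, $(y_i/\|y_i\|)$ is normalized and weakly null; it has a basic subsequence, and it generates $z=\kappa z_0$ with $\kappa=1/z_0(e_1)$. $\square$

*The semilattice property.* Given $[a],[b]\in SP_w(X)$, apply Lemma 10 with $u^1=a$, $u^n=b$ for $n\ge2$, $\varepsilon_n=2^{-n}$. The resulting $z$ is equivalent to $a+b$. It dominates $a$ and $b$, and whatever dominates both dominates $a+b$. So $[z]$ is the least upper bound of $[a]$ and $[b]$, and $SP_w(X)$ is a join-semilattice.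

*Proof of 2 ⇒ 3.* It remains to exclude infinite strictly increasing sequences. Suppose $SP_w(X)$ is countable and $[u^1]<[u^2]<\cdots$. The plan is to choose the weights $\varepsilon_n$ so that the upper bound $z$ of Lemma 10 dominates none of the countably many upper bounds of the sequence; since $z$ is itself one of them, this is absurd.

**Step 1: list the upper bounds.** Let $\mathcal U$ be the set of upper bounds of $\{[u^n]:n\ge 1\}$ in $SP_w(X)$. It is countable, and nonempty by Lemma 10. Fix one representative of each class in $\mathcal U$, and let $(s^n)_n$ be a sequence of these representatives in which each appears infinitely often.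

**Step 2: choose weights and witnesses.** Let $\varepsilon_1=\frac12$. Given $\varepsilon_1,\dots,\varepsilon_n$, the norm $\sum_{i\le n}\varepsilon_iu^i$ is dominated by $u^n$, while $s^n$ is not dominated by $u^n$; otherwise $[u^{n+1}]\le[s^n]\le[u^n]$. So $s^n$ is not dominated by $\sum_{i\le n}\varepsilon_iu^i$, and after scaling there is $v_n\in c_{00}$ with
$$\sum_{i\le n}\varepsilon_iu^i(v_n)\le1,\qquad s^n(v_n)>n .$$
Put $\varepsilon_{n+1}=2^{-(n+1)}\min_{j\le n}(1+\|v_j\|_1)^{-1}$. Then $\sum\varepsilon_n<\infty$. For $i>n$, $\varepsilon_iu^i(v_n)\le\varepsilon_i\|v_n\|_1\le2^{-i}$. Hence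
$$\sum_{i}\varepsilon_iu^i(v_n)\le1+\sum_{i>n}2^{-i}\le2\qquad\text{for every }n .$$

**Step 3: contradiction.** Take $\kappa$ and $z$ from Lemma 10 for these weights. Since $z\ge\kappa\varepsilon_nu^n$ for all $n$, $[z]\in\mathcal U$. Let $s$ be the chosen representative of $[z]$; then $s^n=s$ for infinitely many $n$. For these $n$, $z(v_n)\le2\kappa$ and $s(v_n)>n$. But $z$ dominates $s$, say $s\le C'z$, so $n<2\kappa C'$ for infinitely many $n$, which is impossible. $\square$

*The last statement of Theorem C.* A finite poset has no infinite strictly increasing sequence, so for nonempty finite $L$ condition 3 says that $L$ is a join-semilattice. If $SP_w(X)\cong L\ne\emptyset$, then $X$ is infinite-dimensional, since in finite dimensions there are no normalized weakly null sequences. Conversely, an infinite-dimensional reflexive $X$ has $SP_w(X)\ne\emptyset$: it contains a normalized basic sequence, which is a shrinking basis of its reflexive closed span by James' theorem and is therefore weakly null. So the finite posets $SP_w(X)$, with $X$ reflexive and infinite-dimensional,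 are exactly the nonempty finite join-semilattices. $\square$
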